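# Graded Lie algebras of maximal class generated in degrees $1$ and $q$

All Lie algebras are over $\mathbb C$ until the last section, and $\mathbb N=\{1,2,3,\dots\}$. We write $\mathrm{ad}\,x$ for the map $y\mapsto[x,y]$. A derivation $X$ of a Lie algebra satisfies $X[x,y]=[Xx,y]+[x,Xy]$, hence the Leibniz rule $X^m[x,y]=\sum_l\binom ml[X^lx,X^{m-l}y]$.

## 1. Lower central series, maximal class, gradings

**Definition 1 (residually nilpotent).** The lower central series of a Lie algebra $\mathfrak g$ is $\mathfrak g^1=\mathfrak g$, $\mathfrak g^{i+1}=[\mathfrak g,\mathfrak g^i]$. The algebra is residually nilpotent if $\bigcap_{i\ge1}\mathfrak g^i=\{0\}$.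

For example, let $\mathfrak m_0$ have basis $e_1,e_2,\dots$ with $[e_1,e_i]=e_{i+1}$ for $i\ge2$ and all other products of basis vectors zero. It is $\mathbb Ce_1$ acting by a shift on an abelian ideal, so it is a Lie algebra. Here $\mathfrak m_0^i$ is the span of $e_{i+1},e_{i+2},\dots$ for $i\ge2$, so $\mathfrak m_0$ is residually nilpotent. The two-dimensional algebra with $[x,y]=y$ is not: there $\mathfrak g^i=\mathbb Cy$ for all $i\ge2$.

**Definition 2 (maximal class).** A residually nilpotent $\mathfrak g$ is of maximal class if $\sum_i(\dim\mathfrak g^i/\mathfrak g^{i+1}-1)=1$.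

For $\mathfrak m_0$ the dimensions $\dim\mathfrak g^i/\mathfrak g^{i+1}$ are $2,1,1,1,\dots$, so $\mathfrak m_0$ is of maximal class. For the direct sum of $\mathfrak m_0$ and a one-dimensional algebra they are $3,1,1,\dots$, the sum is $2$, and the algebra is not of maximal class.

**Definition 3 (grading).** An $\mathbb N$-grading is a decomposition $\mathfrak g=\bigoplus_{i\in\mathbb N}\mathfrak g_i$ with $[\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j}$.

The example to keep in mind is the Witt algebra $W$: basis $e_1,e_2,\dots$ with $e_i$ in degree $i$ and $[e_i,e_j]=(j-i)e_{i+j}$. The Jacobi identity is the identity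
$$(k-j)(j+k-i)+(i-k)(k+i-j)+(j-i)(i+j-k)=0,$$
which one sees by writing the first product as $(k^2-j^2)-i(k-j)$ and adding cyclically. Since $[e_1,e_k]=(k-1)e_{k+1}$, $W^i$ is the span of $e_{i+1},e_{i+2},\dots$ for $i\ge2$, and $W$ is of maximal class.

**Definition 4 (admissible algebra).** Fix an integer $q>2$. In these notes an infinite-dimensional $\mathbb N$-graded Lie algebra of maximal class $\mathfrak g=\bigoplus\mathfrak g_i$ is called admissible if $\mathfrak g_1\ne0$, $\mathfrak g_q\ne0$, $\mathfrak g_i=0$ for $1<i<q$, $\mathfrak g$ is generated by $\mathfrak g_1$ and $\mathfrak g_q$, and $\mathfrak g_i\ne0$ for every $i\ge q$.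

Three examples, each with basis $e_1,e_q,e_{q+1},\dots$ and $e_i$ in degree $i$:

- $\mathfrak m_0^q$: $[e_1,e_i]=e_{i+1}$ for $i\ge q$, all remaining products of basis vectors zero.
- $\mathfrak m_q$: $[e_1,e_i]=e_{i+1}$ for $i\ge q$, $[e_q,e_i]=e_{q+i}$ for $i\ge q+1$, all remaining products zero.
- $W^q$: $[e_i,e_j]=(j-i)e_{i+j}$ for all $i,j\in\{1,q,q+1,\dots\}$.

These are Lie algebras. $\mathfrak m_0^q$ is $\mathbb Ce_1$ acting on an abelian ideal. $W^q$ is a subalgebra of $W$. In $\mathfrak m_q$ the span of $e_q,e_{q+1},\dots$ is $\mathbb Ce_q$ acting by a shift on an abelian ideal. It remains to see that $e_i\mapsto e_{i+1}$ is a derivation of this span. With $[e_i,e_j]=c_{ij}e_{i+j}$ this means $c_{ij}=c_{i+1,j}+c_{i,j+1}$. For $i=j=q$ it reads $0=-1+1$, for $i=q<j$ it reads $1=0+1$, and for $i,j>q$ it reads $0=0+0$; the remaining case $j=q<i$ follows by antisymmetry.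

In all three, $[e_1,e_i]$ is a nonzero multiple of $e_{i+1}$ for $i\ge q$, so the algebra is generated by $e_1,e_q$, and $\mathfrak g^i$ is the span of the $e_k$ with $k\ge q+i-1$ for $i\ge2$. The dimensions of $\mathfrak g^i/\mathfrak g^{i+1}$ are $2,1,1,\dots$. So all three are admissible.

The last condition in Definition 4 excludes gaps. Let $x$ have degree $q$, let $y_{1+kq}$ ($k\ge0$) have degree $1+kq$, put $[x,y_i]=y_{i+q}$ and let all other products of basis vectors be zero. This is $\mathfrak m_0$ with another grading, generated in degrees $1$ and $q$, but nothing lives in degree $q+2$.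

The three examples are pairwise non-isomorphic, even as ungraded algebras. In each the derived algebra is the span of $e_{q+1},e_{q+2},\dots$. In $W^q$ it is not abelian, since $[e_{q+1},e_{q+2}]=e_{2q+3}$; in the other two it is abelian. The centralizer of the derived algebra is the span of $e_q,e_{q+1},\dots$ in $\mathfrak m_0^q$ (codimension $1$). In $\mathfrak m_q$ it is the span of $e_{q+1},e_{q+2},\dots$ (codimension $2$), because $e_1$ and $e_q$ act on it as shifts by different amounts.

## 2. Are $\mathfrak m_0^q,\mathfrak m_q,W^q$ the only admissible algebras?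

The question is whether the list of examples is complete. Tatyana Barron, Dmitry Kerner and Marina Tvalavadze ("On varieties of Lie algebras of maximal class", arXiv:1403.5793 (2014)) state as a conjecture that it is. We prove it.

**Theorem A.** Let $q>2$ and let $\mathfrak g$ be an infinite-dimensional $\mathbb N$-graded Lie algebra of maximal class generated by its graded components of degrees $1$ and $q$, with $\mathfrak g_1,\mathfrak g_q\ne0$, $\mathfrak g_i=0$ for $1<i<q$, and $\mathfrak g_i\ne0$ for all $i\ge q$. Then $\mathfrak g$ is isomorphic, as a graded algebra, to $\mathfrak m_0^q$, $\mathfrak m_q$ or $W^q$.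

Two results are used without proof.

**(K)** Every infinite-dimensional $\mathbb N$-graded Lie algebra of maximal class $L=\bigoplus L_i$ generated by $L_1$ and $L_2$ is isomorphic to one of $\mathfrak m_0$, $\mathfrak m_2$, $W$. Here $\mathfrak m_2$ has basis $e_1,e_2,\dots$ with $[e_1,e_i]=e_{i+1}$ for $i\ge2$, $[e_2,e_i]=e_{i+2}$ for $i\ge3$, and all other products of basis vectors zero. (The isomorphism is not claimed to be graded.)

**(MZ)** (C. Martínez, E. Zelmanov, *Nil algebras and unipotent groups of finite width*, Adv. Math. 147 (1999), 328–344.) Let $L=\bigoplus_{\gamma\in\Gamma}L_\gamma$ be a Lie algebra over a field of characteristic $0$ graded by an abelian group $\Gamma$. Suppose there is $d$ with $\dim L_\gamma\le d$ for all $\gamma$, and every homogeneous element is ad-nilpotent. Then $L$ is locally nilpotent.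

An element $x$ is ad-nilpotent if $(\mathrm{ad}\,x)^m=0$ for some $m$. A Lie algebra is locally nilpotent if every finitely generated subalgebra is nilpotent; the direct sum over all $n$ of the strictly upper triangular $n\times n$ matrices is locally nilpotent but not nilpotent. A linear map $X$ is locally nilpotent if every vector is killed by some power of $X$; for example $d/dp$ on $\mathbb C[p]$ is locally nilpotent and not nilpotent.

## 3. Structure constants and a functional on $\mathbb C[p]$

**Step 1: the normal form.** We show that an admissible $\mathfrak g$ has a basis $e_1,e_q,e_{q+1},\dots$ with $\deg e_i=i$ and $[e_1,e_i]=e_{i+1}$ for $i\ge q$.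

If $\mathfrak g^i=\mathfrak g^{i+1}$ for some $i$, then all later terms equal $\mathfrak g^i$, so $\mathfrak g^i=0$ by residual nilpotency, and infinitely many summands $\dim\mathfrak g^j/\mathfrak g^{j+1}-1$ equal $-1$, which is impossible. So all summands are $\ge0$, and exactly one equals $1$. If $\dim\mathfrak g/\mathfrak g^2=1$, say $\mathfrak g=\mathbb Cx+\mathfrak g^2$, then $\mathfrak g^2=[\mathbb Cx+\mathfrak g^2,\mathbb Cx+\mathfrak g^2]\subset\mathfrak g^3$, a contradiction. Hence $\dim\mathfrak g/\mathfrak g^2=2$ and $\dim\mathfrak g^i/\mathfrak g^{i+1}=1$ for $i\ge2$.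

Since $q>2$, $[\mathfrak g_1,\mathfrak g_1]\subset\mathfrak g_2=0$, so $\mathfrak g^2\subset\bigoplus_{i\ge q+1}\mathfrak g_i$. As $\mathfrak g_1,\mathfrak g_q\ne0$ and $\dim\mathfrak g/\mathfrak g^2=2$, we get $\dim\mathfrak g_1=\dim\mathfrak g_q=1$ and $\mathfrak g^2=\bigoplus_{i\ge q+1}\mathfrak g_i$.

For $i\ge2$ the one-dimensional graded space $\mathfrak g^i/\mathfrak g^{i+1}$ sits in a single degree $d_i$. Modulo $\mathfrak g^3$, $\mathfrak g^2$ is spanned by $[\mathfrak g_1,\mathfrak g_q]$, so $d_2=q+1$. Let $x\in\mathfrak g^i\cap\mathfrak g_{d_i}$ span $\mathfrak g^i$ modulo $\mathfrak g^{i+1}$. Since $[\mathfrak g,\mathfrak g^{i+1}]=\mathfrak g^{i+2}$ and $[\mathfrak g^2,\mathfrak g^i]\subset\mathfrak g^{i+2}$, the space $\mathfrak g^{i+1}$ is spanned modulo $\mathfrak g^{i+2}$ by $[\mathfrak g_1,x]$ and $[\mathfrak g_q,x]$. So $d_{i+1}\in\{d_i+1,d_i+q\}$, and $d_i$ is strictly increasing.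

By induction $\mathfrak g^i$ lies in degrees $\ge q+i-1$ for $i\ge2$. So each $\mathfrak g_n$ with $n>q$ is exhausted by finitely many of the quotients, and $\dim\mathfrak g_n=\#\{i\ge2:d_i=n\}$. All these are nonzero and the $d_i$ increase strictly from $d_2=q+1$; hence $d_i=q+i-1$ and $\dim\mathfrak g_n=1$ for $n>q$. Finally, for $n=d_i$ the degree $d_{i+1}=n+1$ is reached only by $[\mathfrak g_1,x]$, because $[\mathfrak g_q,x]$ has degree $n+q$. So $[\mathfrak g_1,\mathfrak g_n]=\mathfrak g_{n+1}$ for $n>q$, and also for $n=q$, as $d_2=q+1$. Choose $e_1\in\mathfrak g_1$, $e_q\in\mathfrak g_q$ nonzero and put $e_{i+1}=[e_1,e_i]$.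

**Notation.** Put $I_{\ge n}=\bigoplus_{i\ge n}\mathbb Ce_i$, $I=I_{\ge q}$, $D=\mathrm{ad}\,e_1|_I$, and $[e_i,e_j]=c_{ij}e_{i+j}$ for $i,j\ge q$. From here on we use only the graded Lie algebra $I$, its derivation $D$ with $De_i=e_{i+1}$, and $\mathfrak g=\mathbb Ce_1\ltimes I$.

**Step 2: solving the derivation equations.** The purpose is to encode all $c_{ij}$ in one linear functional. That $D$ is a derivation means
$$c_{ij}=c_{i+1,j}+c_{i,j+1}\qquad(i,j\ge q).\tag{1}$$
Define a linear map $\varphi:\mathbb C[p]\to\mathbb C$ by $\varphi((1-p)^b)=c_{q,q+b}$ for $b\ge0$. Then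
$$c_{ij}=\varphi\big(p^{i-q}(1-p)^{j-q}\big),\qquad\varphi(G(1-p))=-\varphi(G(p)).\tag{2}$$
The first formula holds for $i=q$ by definition. If it holds for $i$, then $c_{i+1,j}=c_{ij}-c_{i,j+1}=\varphi(p^{i-q}(1-p)^{j-q}(1-(1-p)))$, which is the formula for $i+1$. The second formula is antisymmetry $c_{ij}=-c_{ji}$, since the polynomials $p^a(1-p)^b$ span $\mathbb C[p]$. Conversely, any $\varphi$ with the antisymmetry in (2) gives antisymmetric $c_{ij}$ that satisfy (1). What remains is the Jacobi identity in $I$: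
$$c_{jk}c_{i,j+k}+c_{ki}c_{j,k+i}+c_{ij}c_{k,i+j}=0\qquad(i,j,k\ge q).\tag{3}$$

**Definition 5 (degenerate).** $\varphi$ is degenerate if it vanishes on a nonzero ideal of $\mathbb C[p]$.

The three model algebras show both cases. For $\mathfrak m_0^q$, $\varphi=0$. For $\mathfrak m_q$, $\varphi(G)=G(0)-G(1)$: on $p^a(1-p)^b$ this is $1$ if $a=0<b$, $-1$ if $b=0<a$, and $0$ otherwise. It kills the ideal $(p(1-p))$, so it is degenerate. For $W^q$ write $w_i$ for the standard basis and put $e_1=w_1$, $e_i=(i-2)!\,w_i$ for $i\ge q$. Then $[e_1,e_i]=(i-2)!(i-1)w_{i+1}=e_{i+1}$ and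
$$c_{ij}=\omega_{ij}:=\frac{(j-i)(i-2)!(j-2)!}{(i+j-2)!},\qquad\varphi(G)=\int_0^1G(p)\,p^{q-2}(1-p)^{q-2}(1-2p)\,dp.$$
Indeed, writing $1-2p=(1-p)-p$, the integral for $G=p^{i-q}(1-p)^{j-q}$ is a difference of two Beta integrals, $\frac{(i-2)!(j-1)!-(i-1)!(j-2)!}{(i+j-2)!}=\omega_{ij}$. This $\varphi$ is nondegenerate: if it killed $(F)$ with $F\ne0$, let $\overline F$ have the conjugate coefficients; then $\varphi(F\overline F(1-2p))=\int_0^1|F|^2p^{q-2}(1-p)^{q-2}(1-2p)^2dp>0$, a contradiction.

## 4. The case $q=3$ in low degrees, and multiples of one index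

Take $q=3$ and put $x_1=c_{34}$, $x_3=c_{36}$, $x_5=c_{38}$. From (1) and antisymmetry, degree by degree,
$$c_{35}=x_1,\qquad c_{45}=c_{46}=x_1-x_3,\qquad c_{37}=2x_3-x_1,$$
$$c_{47}=2x_3-x_1-x_5,\quad c_{56}=c_{57}=2x_1-3x_3+x_5,\quad c_{48}=-3x_1+5x_3-2x_5,\quad c_{39}=3x_1-5x_3+3x_5.$$
The first case of (3) that is not trivial has $(i,j,k)=(3,4,5)$ and degree $12$: $c_{45}c_{39}-c_{35}c_{48}+c_{34}c_{57}=0$, that is
$$8x_1^2-16x_1x_3+6x_1x_5+5x_3^2-3x_3x_5=0.$$
The three models satisfy it: $(x_1,x_3,x_5)=(0,0,0)$ for $\mathfrak m_0^3$, $(1,1,1)$ for $\mathfrak m_3$ ($8-16+6+5-3=0$), and $(\frac1{60},\frac1{70},\frac5{504})$, proportional to $(42,36,25)$, for $W^3$ ($14112-24192+6300+6480-2700=0$). But so does $(1,0,-\frac43)$, since $8-8=0$, and this triple belongs to none of the three even after rescaling. It can be excluded only by identities of higher degree.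

**Elimination by degree.** The sensible first approach is to continue in this way. For general $q$ the smallest sum of three distinct indices is $q+(q+1)+(q+2)$, so (3) is empty through degree $3q+2$. In the variable $t=1-2p$ the antisymmetry in (2) says that $\varphi$ kills even powers of $t$ and is arbitrary on odd ones; since $(1-p)^b=2^{-b}(1+t)^b$, this means that the $c_{q,q+b}$ with $b$ odd may be prescribed freely. So $\lfloor(q+3)/2\rfloor$ free unknowns (odd $b\le q+2$) enter before the first equation. The number grows with $q$, and the quadratic elimination has to be redone for each $q$. Nothing here can be carried from one $q$ to the next.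

**Multiples of one index.** A second idea is to use (K). For $n\ge q$ the space $A^{(n)}=\bigoplus_{k\ge1}\mathbb Ce_{kn}$ is a subalgebra. If $[e_n,e_{kn}]\ne0$ for all $k\ge2$, it is generated by its components $k=1,2$, and (K) applies. This meets two obstacles.

First, the brackets may vanish: in $\mathfrak m_q$ with $n>q$ the algebra $A^{(n)}$ is abelian and (K) says nothing. Second, even if every $A^{(n)}$ has a Witt basis, $e_i$ and $e_j$ lie in a common $A^{(n)}$, $n\ge q$, only if $n\mid\gcd(i,j)$. So $c_{ij}$ with $\gcd(i,j)<q$ is seen by none of them; for $q=3$, $c_{34}$ is already invisible.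

The proof follows this second idea. Degenerate $\varphi$ are treated separately and give $\mathfrak m_0^q$ and $\mathfrak m_q$. For nondegenerate $\varphi$, structure constants cannot vanish along arithmetic progressions, and from this one proves that $c_{nj}\ne0$ whenever $j\ne n$. This removes the first obstacle. The second is removed by Jacobi identities for $(a,b,c)$ in which $c$ is chosen by the Chinese remainder theorem, so that every structure constant in them except $c_{ab}$ concerns two indices with a common prime factor.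

## 5. Exponential polynomials that satisfy the Jacobi identity

The lemma of this section says that the Jacobi identity excludes exponential polynomials built from evaluations away from $0$ and $1$. It is used twice: for degenerate $\varphi$, and in Lemma 7.

We need the linear independence of the functions $x^iy^jz^k\,i^\lambda j^\mu k^\nu$ ($x,y,z\in\mathbb C^*$, $\lambda,\mu,\nu\ge0$) with distinct $(x,y,z;\lambda,\mu,\nu)$ on any octant $i,j,k\ge N$. In one variable, $x^iP(i)$ lies in the generalized eigenspace of the shift for the eigenvalue $x$; generalized eigenspaces are independent, so in a relation $\sum_xx^iP_x(i)=0$ each term vanishes and each $P_x$ has infinitely many zeros. For several variables, freeze all but one and repeat. So an identity between such functions may be split according to the exponents $(x,y,z)$.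

**Lemma 1.** Let $\alpha(i,j)$ $(i,j\ge J_0\ge1)$ be antisymmetric and satisfy, for $i,j,k\ge J_0$,
$$\alpha(j,k)\alpha(i,j+k)+\alpha(k,i)\alpha(j,k+i)+\alpha(i,j)\alpha(k,i+j)=0.\tag{4}$$
Suppose $\alpha(i,j)=\sum_{u\in S}u^i(1-u)^j\pi_u(i,j)$ for $i,j\ge J_0$, with $S\subset\mathbb C\setminus\{0,1\}$ finite and $\pi_u$ nonzero polynomials. Then $S=\emptyset$, that is, $\alpha=0$.

*Proof.* Antisymmetry and independence give $S=1-S$ and $\pi_{1-u}(j,i)=-\pi_u(i,j)$. Assume $S\ne\emptyset$. The exponents in $(i,j,k)$ of the three terms of (4), for $u,u'\in S$, are: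

- first term: $\big(u,\ (1-u)u',\ (1-u)(1-u')\big)$;
- second term: $\big((1-u)(1-u'),\ u,\ (1-u)u'\big)$;
- third term: $\big((1-u)u',\ (1-u)(1-u'),\ u\big)$.

**Step 1: all $u\in S$ are roots of unity.** This reduces the problem to two explicit points. Let $\Gamma\subset\mathbb C^*$ be the group generated by $S$. It is finitely generated, so $\Gamma$ modulo torsion is some $\mathbb Z^r$, which embeds in $\mathbb R$; let $L:\Gamma\to\mathbb R$ be a homomorphism whose kernel is the torsion subgroup. If the claim fails, then, after replacing $L$ by $-L$ if necessary, $M:=\max_{u\in S}L(u)>0$. Since $S=1-S$, also $M=\max_{u\in S}L(1-u)$. Let $S_M=\{u\in S:L(1-u)=M\}\ne\emptyset$ and $b(i,j)=\sum_{u\in S_M}u^i(1-u)^j\pi_u(i,j)$.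

Take the part of (4) whose $j$-exponent has $L$-value $2M$. In the first term this requires $L(1-u)=M=L(u')$. The second term has $j$-exponent $u$ with $L(u)\le M<2M$ and contributes nothing. The third requires $u,u'\in S_M$. In the first term, the sum over $u'$ with $L(u')=M$ is, with $u'=1-w$ and $w\in S_M$,
$$\sum_{w\in S_M}(1-w)^jw^k\pi_{1-w}(j,k)=-\sum_{w\in S_M}w^k(1-w)^j\pi_w(k,j)=-b(k,j).$$
So
$$b(k,i+j)\,b(i,j)=b(i,j+k)\,b(k,j).\tag{5}$$
Let $l^*=\max_{S_M}L(u)$ and let $b_*$ be the part of $b$ with $L(u)=l^*$. Take the part of (5) whose $i$-exponent has $L$-value $M+l^*$. On the left the $i$-exponent is $(1-u)u'$ with $u,u'\in S_M$, of $L$-value $M+L(u')$, so we get $b(k,i+j)b_*(i,j)$. On the right the $i$-exponent is some $u\in S_M$, with $L(u)\le l^*<M+l^*$. So $b(k,i+j)\,b_*(i,j)=0$. For fixed $i,j$, separate the exponents $u^k$: $\pi_u(k,i+j)\,b_*(i,j)=0$ for every $u\in S_M$, as polynomials in $k$. Since $\pi_u(\cdot,n)\ne0$ for all but finitely many $n$, $b_*(i,j)=0$ off finitely many lines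 $i+j=n$, hence whenever $i,j$ are large. By independence $b_*=0$ and the corresponding $\pi_u$ vanish, a contradiction.

**Step 2: the two remaining points.** We exclude roots of unity. Now $|u|=|1-u|=1$ for $u\in S$, so $u\in\{\zeta,\bar\zeta\}$ with $\zeta=e^{i\pi/3}$, and $S=\{\zeta,\bar\zeta\}$ because $1-\zeta=\bar\zeta$. In the first term of (4) the $i$-exponents are $\zeta,\bar\zeta$; in the other two they are products of two elements of $S$, so they lie in $\{1,\zeta^2,\bar\zeta^2\}$. As $\zeta$ has order $6$, these sets are disjoint, and $\alpha(j,k)\alpha(i,j+k)=0$. The exponents of this product are $(\zeta,1,\bar\zeta^2)$, $(\zeta,\bar\zeta^2,1)$, $(\bar\zeta,\zeta^2,1)$, $(\bar\zeta,1,\zeta^2)$, all distinct. The first (from $u=u'=\zeta$) gives $\pi_\zeta(i,j+k)\,\pi_\zeta(j,k)=0$ as polynomials. So $\pi_\zeta=0$, a contradiction. $\square$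

## 6. Degenerate functionals: $\mathfrak m_0^q$ and $\mathfrak m_q$

**Proposition 2.** If $\varphi$ is degenerate, then $\varphi(G)=\beta(G(0)-G(1))$ for some $\beta\in\mathbb C$. That is, $c_{qj}=\beta$ for $j>q$ and $c_{ij}=0$ for $i,j>q$. Hence $\mathfrak g\cong\mathfrak m_0^q$ if $\beta=0$, and $\mathfrak g\cong\mathfrak m_q$ if $\beta\ne0$.

*Proof.* **Step 1: $\varphi$ lives at the points $0$ and $1$.** The functional factors through some $\mathbb C[p]/(F)$ with $F\ne0$, a product of rings $\mathbb C[p]/(p-p_0)^m$, so $\varphi(G)=\sum_{p_0,k}\beta_{p_0,k}G^{(k)}(p_0)$, a finite sum. Let $N-q$ exceed all orders $k$ that occur. For $i,j\ge N$ the points $0$ and $1$ do not contribute to (2). The $k$-th derivative of $p^{i-q}(1-p)^{j-q}$ at $p_0\ne0,1$ is $p_0^i(1-p_0)^j$ times a polynomial in $i,j$ (Leibniz). So $c_{ij}=\sum_{p_0\ne0,1}p_0^i(1-p_0)^j\pi_{p_0}(i,j)$ for $i,j\ge N$, and by (3) and Lemma 1, after dropping zero $\pi_{p_0}$, $c_{ij}=0$ for $i,j\ge N$. Thus $\varphi$ kills the ideal $(p^{N-q}(1-p)^{N-q})$,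 and $\varphi=\varphi_0+\varphi_1$ uniquely, where $\varphi_0$ kills a power of $p$ (as an ideal) and $\varphi_1$ kills a power of $1-p$. The substitution $p\mapsto1-p$ exchanges the two types, so by (2) $\varphi_1(G)=-\varphi_0(G(1-p))$.

**Step 2: the order at $0$ is at most one.** Let $m\ge0$ be minimal with $\varphi_0(p^m\mathbb C[p])=0$. If $m=0$, then $\varphi=0$ and $\beta=0$. Let $m\ge1$. For $b\ge m$ we have $\varphi_1(p^a(1-p)^b)=-\varphi_0((1-p)^ap^b)=0$, so
$$c_{q+a,q+b}=\varphi_0(p^a(1-p)^b)\qquad(b\ge m).$$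
This is $0$ for $a\ge m$. For $a=m-1$ it equals $\beta':=\varphi_0(p^{m-1})$, which is nonzero by minimality of $m$. For $a=0$ it equals $P_0(b)=\sum_{k<m}(-1)^k\binom bk\varphi_0(p^k)$, a polynomial in $b$ of degree exactly $m-1$.

The bracket $[e_q,e_{q+m-1}]$ lies in $\mathbb Ce_{q+a}$ with $a=q+m-1\ge m$, so it kills $e_{q+b}$ for $b\ge m$. Hence $\mathrm{ad}\,e_q$ and $\mathrm{ad}\,e_{q+m-1}$ commute on $e_{q+b}$, which gives $\beta'P_0(b+q+m-1)=\beta'P_0(b)$ for all $b\ge m$. So $P_0$ is constant, and $m=1$.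

**Step 3: conclusion.** With $\beta=\beta'=\varphi_0(1)$ we have $\varphi_0(G)=\beta G(0)$ and $\varphi_1(G)=-\beta G(1)$. By (2), $c_{qj}=\beta$ for $j>q$ and $c_{ij}=0$ for $i,j>q$. If $\beta=0$ this is $\mathfrak m_0^q$. If $\beta\ne0$, replace $e_i$ by $\beta^{-1}e_i$ for $i\ge q$: then $[\beta^{-1}e_q,\beta^{-1}e_j]=\beta^{-1}e_{q+j}$, and we have $\mathfrak m_q$. $\square$

From now on, through Section 11, $\varphi$ is nondegenerate. We must show $\mathfrak g\cong W^q$.

## 7. Zeros of structure constants along arithmetic progressions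

Nondegeneracy enters the rest of the proof only through the next lemma.

**Lemma 3.** Let $N\ge1$ and $s\in\mathbb Z/N$. There are at most $N-1$ indices $j\ge q$ such that $c_{ji}=0$ for all sufficiently large $i\equiv s\pmod N$.

*Proof.* Suppose $j_1<\dots<j_N$ are such indices, with vanishing for all $i\ge i_0$, $i\equiv s$, where $i_0\equiv s$ and $i_0\ge q$. Put $y=1-p$, $v=y^N$, $m_k=j_k-q$. By (2), $\varphi$ kills $y^{i_0-q}\sum_k(1-y)^{m_k}\mathbb C[v]$. We show that this space contains a nonzero ideal.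

**Step 1: the $(1-y)^{m_k}$ are linearly independent over $\mathbb C(v)$.** A relation $\sum_kr_k(v)(1-y)^{m_k}=0$ persists under $y\mapsto\eta y$ with $\eta^N=1$, since $v$ is fixed. So a nontrivial relation makes $\Delta(y)=\det[(1-\eta y)^{m_k}]_{\eta,k}$ vanish identically, where $\eta$ runs over the $N$ roots of unity. Write $(1-\eta y)^{m_k}=\sum_r\eta^r\cdot(-y)^r\binom{m_k}r$. By the Cauchy–Binet formula,
$$\Delta(y)=\sum_R(-y)^{\sum_{r\in R}r}\,\det[\eta^r]_{\eta,\,r\in R}\,\det\Big[\tbinom{m_k}r\Big]_{r\in R,\,k},$$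
over the $N$-element sets $R\subset\{0,1,\dots,m_N\}$ (note $m_N\ge N-1$). The lowest power of $y$ comes from $R=\{0,\dots,N-1\}$ alone. There $\det[\eta^r]$ is a Vandermonde determinant of distinct numbers. Since $\binom xr$ is a polynomial in $x$ of degree $r$ with leading coefficient $1/r!$, the other determinant is $\prod_{k<l}(m_l-m_k)/\prod_{r<N}r!\ne0$. So $\Delta\not\equiv0$, a contradiction.

**Step 2: a nonzero ideal in the kernel.** $\mathbb C[y]$ is a free $\mathbb C[v]$-module of rank $N$. By Step 1, $\sum_k(1-y)^{m_k}\mathbb C[v]$ also has rank $N$, so the quotient is a finitely generated torsion module, killed by some $0\ne h\in\mathbb C[v]$. Thus $h\,\mathbb C[y]\subset\sum_k(1-y)^{m_k}\mathbb C[v]$, and $\varphi$ kills the nonzero ideal $(y^{i_0-q}h)$. This contradicts nondegeneracy. $\square$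

**Corollary 4.** If $S,T$ are infinite arithmetic progressions (of indices $\ge q$) with the same difference, it is impossible that $c_{ij}=0$ for all $i\in S$, $j\in T$ with $i+j$ large. Moreover, no $n\ge q$ satisfies $c_{nj}=0$ for all large $j$.

*Proof.* Let $N$ be the difference. Otherwise any $N$ elements of $S$ would contradict Lemma 3. The second statement is Lemma 3 with $N=1$. $\square$

## 8. Nil and non-nil indices

**Definition 6 (nil index).** An index $n\ge q$ is nil if $\mathrm{ad}\,e_n$ is locally nilpotent on $\mathfrak g$, and non-nil otherwise.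

In $W^q$ every index is non-nil: $[e_n,e_{kn+1}]=((k-1)n+1)e_{(k+1)n+1}\ne0$ for $k\ge1$. In $\mathfrak m_q$ (where $\varphi$ is degenerate) the index $q$ is non-nil, because $\mathrm{ad}\,e_q$ shifts $I_{\ge q+1}$; and $n>q$ is nil, as $\mathrm{ad}\,e_n$ kills $I_{\ge q+1}$ and maps $\mathfrak g$ into it.

It is enough to test on $e_1$. The vectors killed by a power of a derivation form a subalgebra. $\mathbb Ce_1\oplus I_{\ge n}$ is generated by $e_1$ and $e_n$, and $[e_n,\mathfrak g]\subset I_{\ge n}$. So if $(\mathrm{ad}\,e_n)^ke_1=0$ for some $k$, then $\mathrm{ad}\,e_n$ is locally nilpotent on $\mathbb Ce_1\oplus I_{\ge n}$, hence on $\mathfrak g$. Since $[e_n,e_1]=-e_{n+1}$, this says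
$$n\ \text{non-nil}\iff c_{n,kn+1}\ne0\ \text{ for all }k\ge1.\tag{6}$$

The next lemma extracts from a nil index an abelian subspace $U$ that later arguments play against Corollary 4.

**Lemma 5.** Let $n$ be nil and $X=\mathrm{ad}\,e_n|_I$. Then $X$ is nilpotent. There are $B\ge1$ and $J\ge q$ such that for $V=I_{\ge J}$: $X^{B+1}V=0$; $U:=X^BV$ is spanned by infinitely many $e_z$; $[U,U]=0$; $[U,[U,V]]\subset U$.

*Proof.* **Step 1: $X$ is nilpotent.** We bound the number of times $X$ can be applied to $e_j$. Let $(\mathrm{ad}\,e_n)^{\delta+1}e_1=0$, let $Z=\{z\ge q:Xe_z=0\}$, which contains $n$, and $d(j)=\max\{d:X^de_j\ne0\}$, which is finite. For $z\in Z$ write $e_{z+k}=D^ke_z$. Moving $X$ to the right with the derivation $\mathrm{ad}_X$ of $\mathrm{End}(I)$, and using $Xe_z=0$, we see that $X^mD^ke_z$ is a combination of vectors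
$$(\mathrm{ad}_X^{i_1}D)\cdots(\mathrm{ad}_X^{i_k}D)\,e_z,\qquad i_1+\dots+i_k=m.$$
Here $\mathrm{ad}_X^iD=\mathrm{ad}\big((\mathrm{ad}\,e_n)^ie_1\big)|_I=0$ for $i>\delta$. So $X^me_{z+k}=0$ for $m>k\delta$, that is, $d(z+k)\le k\delta$.

In particular $d(z+1)\le\delta$, and the last nonzero vector $X^{d(z+1)}e_{z+1}$ is a multiple of $e_{z+1+d(z+1)n}$ killed by $X$, so $z+1+d(z+1)n\in Z$. Thus gaps in $Z$ beyond $n$ are at most $1+\delta n$. For $j\ge n$ there is $z\in Z$ with $0\le j-z\le1+\delta n$, whence $d(j)\le\delta(1+\delta n)$. For the finitely many $j$ with $q\le j<n$, $d(j)$ is finite. So $X$ is nilpotent.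

**Step 2: choice of $B$, $J$, $U$, and $[U,U]=0$.** Let $B$ be maximal with $X^Be_j\ne0$ for infinitely many $j$. By Corollary 4, $Xe_j\ne0$ for infinitely many $j$, so $B\ge1$. Choose $J\ge q$ with $X^{B+1}e_j=0$ for $j\ge J$. Then $X^{B+1}V=0$ and $U=X^BV\subset V$ is spanned by infinitely many $e_z$. For $v,v'\in V$ we have $[v,v']\in V$ and $2B\ge B+1$, so
$$0=X^{2B}[v,v']=\tbinom{2B}B[X^Bv,X^Bv'],$$
because in every other term of the Leibniz rule one factor contains $X^{B+1}$. So $[U,U]=0$.

**Step 3: $[U,[U,V]]\subset U$.** This substitute for an ideal property is used in Lemma 10. The map $E_t=\exp(tX)$ is an automorphism of $V$, polynomial in $t$ of degree $\le B$. For $x,x',y\in V$,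
$$[E_tx,[E_tx',y]]=E_t[x,[x',E_{-t}y]].$$
Comparing the coefficients of $t^{2B}$, we get
$$\tfrac1{B!^2}[X^Bx,[X^Bx',y]]=\tfrac{(-1)^B}{B!^2}X^B[x,[x',X^By]]\in U.\qquad\square$$

## 9. Structure constants at a non-nil index

The aim is $c_{aj}\ne0$ for $j\ne a$, first for large $j$ and then for all $j$.

**Lemma 6.** If $a$ is non-nil, then $c_{aj}\ne0$ for all sufficiently large $j$.

*Proof.* Write $A=\mathrm{ad}\,e_a$. Call a class $r\in\mathbb Z/a$ *bad* if $c_{aj}=0$ for infinitely many $j\equiv r$, and *good* otherwise. If $r$ is bad, every $e_j$ with $j\equiv r$, $j\ge q$, is killed by a power of $A$, because $A^ke_j\in\mathbb Ce_{j+ka}$ and one of the constants $c_{a,j+ka}$ vanishes. By (6), class $1$ is good. We show that there is no bad class.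

**Step 1: if $r$ is bad and $s$ is good, then $r+s$ is good.** This gives an additive constraint on the bad classes. Suppose $r+s$ is bad. Choose $i_0\equiv s$, $i_0\ge q$, with $c_{ai}\ne0$ for all $i\ge i_0$, $i\equiv s$, and put $u_k=A^ke_{i_0}\ne0$, a multiple of $e_{i_0+ka}$. Let $x=e_j$ with $j\equiv r$ and $A^{L+1}x=0$. We claim $[x,u_k]=0$ for large $k$, by induction on $L$. As $[x,u_0]$ lies in the bad class $r+s$, for large $m$
$$0=A^m[x,u_0]=\sum_{l=0}^L\binom ml[A^lx,u_{m-l}].$$
For $l\ge1$, $A^lx$ is a multiple of some $e_{j'}$ with $j'\equiv r$, killed by $A^{L-l+1}$, so these terms vanish for large $m$ by induction (for $L=0$ there are none). Hence $[x,u_m]=0$ for large $m$. So $c_{ji}=0$ for all large $i\equiv s$, for every $j\equiv r$, $j\ge q$. This contradicts Lemma 3 with $N=a$.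

**Step 2: if a bad class exists, class $0$ is bad.** If $0$ were good and $r$ bad, Step 1 with $s=0$ would make $r$ good.

**Step 3: class $0$ is not bad.** Suppose it is. We let the $e_{ma}$ act on the good class $1$. Put $u_k=A^ke_{a+1}$, nonzero multiples of $e_{1+(k+1)a}$ by (6). For $j=ma$, $m\ge1$, write $[e_j,u_k]=Q_j(k)u_{k+m}$. Then
$$[[e_a,e_j],u_k]=[e_a,[e_j,u_k]]-[e_j,[e_a,u_k]]=(Q_j(k)-Q_j(k+1))\,u_{k+m+1}.$$
So $Ae_j$ acts through minus the difference of $Q_j$. Since class $0$ is bad, $A^{L+1}e_j=0$ for some $L$; an iterated difference of $Q_j$ vanishes, and $Q_j$ is a polynomial in $k$. By Lemma 3 with $N=a$, $s=1$, $Q_j=0$ for at most $a-1$ values $j\in a\mathbb N$.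

Suppose all $Q_j$ are constant. Then the actions of $e_j$ and $e_{j'}$ on the $u_k$ commute, so $[e_j,e_{j'}]$ kills all $u_k$ and $c_{jj'}Q_{j+j'}=0$. Hence $c_{jj'}=0$ for $j,j'\in a\mathbb N$ with $j+j'$ large, contradicting Corollary 4.

Otherwise some $Q_j$ has degree $d\ge1$. Up to sign, $A^{d-1}e_j$ acts on the $u_k$ through the $(d-1)$-st difference of $Q_j$, which has degree $1$. So $A^{d-1}e_j$ is a nonzero multiple of some $e_{j_1}$, $j_1\in a\mathbb N$, with $Q_{j_1}(k)=\alpha k+\beta$, $\alpha\ne0$. Let $K$ be the set of $z\in a\mathbb N$ such that $Q_z$ is a nonzero constant. Since $Ae_{j_1}$ acts through $-\alpha\ne0$, $j_1+a\in K$. If $z=ma\in K$ with $Q_z=\rho$, then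
$$[[e_{j_1},e_z],u_k]=\rho\big(Q_{j_1}(k+m)-Q_{j_1}(k)\big)u_{k+m+j_1/a}=\rho\alpha m\,u_{k+m+j_1/a}\ne0,$$
so $j_1+z\in K$. Hence $\{j_1+a+lj_1\}_{l\ge0}\subset K$. For $z,z'\in K$ the element $[e_z,e_{z'}]$ kills all $u_k$, so $c_{zz'}Q_{z+z'}=0$, and $c_{zz'}=0$ for $z+z'$ large. This contradicts Corollary 4.

By Steps 2 and 3 no class is bad. $\square$

**Lemma 7.** If $a$ is non-nil, then $c_{aj}\ne0$ for all $j\ge q$, $j\ne a$.

*Proof.* Suppose $c_{az}=0$ with $z\ne a$, $z\ge q$. So $e_a$ and $e_z$ commute.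

**Case 1: $z$ is nil.** We use $e_a$ to fill a whole progression of $U$. Take $X=\mathrm{ad}\,e_z|_I$ and $B,J,V,U$ as in Lemma 5 for $n=z$. Choose $v\ge J$ with $X^Be_v\ne0$ and so large that $c_{aj}\ne0$ for $j\ge v$ (Lemma 6). Then $(\mathrm{ad}\,e_a)^kX^Be_v=X^B(\mathrm{ad}\,e_a)^ke_v\in U$, and it is nonzero. So $U$ contains $e_{v+Bz+ka}$ for all $k\ge0$. Since $[U,U]=0$, this contradicts Corollary 4.

**Case 2: $z$ is non-nil.** The plan is to show that two commuting shifts force the structure constants to be exponential polynomials, and then to apply Lemma 1.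

*Normalization.* By Lemma 6 there is $J$ with $c_{aj}c_{zj}\ne0$ for $j\ge J$. Choose $0\ne f_j\in\mathbb Ce_j$ $(j\ge J)$ with $[e_a,f_j]=f_{j+a}$: pick $f_j$ arbitrarily for $J\le j<J+a$ and continue. Then $[e_z,f_j]=\varepsilon_jf_{j+z}$ with $\varepsilon_j\ne0$, and $\varepsilon_{j+a}=\varepsilon_j$ because $e_a,e_z$ commute. Let $g=\gcd(a,z)$, $n'=a/g$, $m'=z/g$. The orbits of $+z$ on $\mathbb Z/a$ are the cosets of $g\mathbb Z/a$, each a single cycle of length $n'$. Replacing $f_j$ by $\lambda_jf_j$ with $\lambda$ $a$-periodic keeps $[e_a,f_j]=f_{j+a}$ and changes $\varepsilon_j$ to $\varepsilon_j\lambda_j/\lambda_{j+z}$. On each cycle choose $\kappa$ with $\kappa^{n'}$ equal to the product of the $\varepsilon_j$ over the cycle, and solve $\lambda_{j+z}=\lambda_j\varepsilon_j/\kappa$ around it; this closes up. So we may assume that $\varepsilon_j$ depends only on $j\bmod g$.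

*Two equations.* Let $[f_i,f_j]=\alpha(i,j)f_{i+j}$. For $i,j\in g\mathbb Z$, $i,j\ge J$, apply the derivations $\mathrm{ad}\,e_a$ and $\mathrm{ad}\,e_z$; in the second case all factors $\varepsilon$ equal $\varepsilon_0$ and cancel:
$$\alpha(i,j)=\alpha(i+a,j)+\alpha(i,j+a),\qquad\alpha(i,j)=\alpha(i+z,j)+\alpha(i,j+z).$$
So $F(i',j')=\alpha(gi',gj')$, defined for $i',j'\ge\lceil J/g\rceil$, is annihilated by $x^{n'}+y^{n'}-1$ and $x^{m'}+y^{m'}-1$, where $x,y$ are the unit shifts in $i',j'$.

*Finite dimension.* Each polynomial is irreducible, by Eisenstein's criterion over $\mathbb C[y]$ at the prime $y-1$, which divides $y^{n'}-1$ exactly once. Since $n'\ne m'$, the two have different degrees, so they are coprime. By Gauss's lemma they are coprime in $\mathbb C(x)[y]$ and in $\mathbb C(y)[x]$, so the ideal they generate contains nonzero polynomials in $x$ alone and in $y$ alone; it has finite codimension. Hence $\mathbb C[x,y]F$ is finite-dimensional.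

*Shape of $F$.* Decompose $F$ into generalized joint eigenvectors of $x,y$ in this space. A component with eigenvalue $0$ for $x$ (for $y$) vanishes for large $i'$ (large $j'$). A component $G$ with eigenvalues $\lambda,\mu\ne0$ has the form $\lambda^{i'}\mu^{j'}H(i',j')$ with $(x-1)^MH=(y-1)^MH=0$ for some $M$; by Newton's formula in $i'$ and then in $j'$, $H$ is a polynomial. If $G\ne0$, then $\mathbb C[x,y]G$ contains a true joint eigenvector, on which both polynomials act by their values at $(\lambda,\mu)$; so $\lambda^{n'}+\mu^{n'}=1$. Put $u=\lambda^{n'}$. Then $1-u=\mu^{n'}$, and $u\notin\{0,1\}$. Grouping the pairs $(\lambda,\mu)$ by $u$, for large $i,j$ we get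
$$\alpha(ai,aj)=F(n'i,n'j)=\sum_uu^i(1-u)^j\pi_u(i,j)$$
with polynomials $\pi_u$.

*End of Case 2.* The function $(i,j)\mapsto\alpha(ai,aj)$ gives the structure constants of the span of the $f_{ai}$, so it is antisymmetric and satisfies (4). By Lemma 1, $\alpha(ai,aj)=0$ for all large $i,j$, contradicting Corollary 4. $\square$

## 10. Witt bases on multiples; every index is non-nil

**Lemma 8.** Non-nil indices exist.

*Proof.* Suppose all $n\ge q$ are nil; we look for a central $e_n$. By Lemma 5 all homogeneous elements of $I$ are ad-nilpotent on $I$, and $\dim I_n\le1$, so $I$ is locally nilpotent by (MZ). As $\varphi\ne0$, $[I,I]\ne0$. It is graded and $D$-stable, so with some $e_j$ it contains all $e_i$ with $i\ge j$. Hence $I/[I,I]$ is finite-dimensional. As $I$ is positively graded, it is generated by homogeneous lifts of a basis of $I/[I,I]$, so it is finitely generated. So $I$ is nilpotent. Its center is nonzero and graded, so some $e_n$ is central in $I$. This contradicts Corollary 4. $\square$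

Recall $A^{(n)}=\bigoplus_{k\ge1}\mathbb Ce_{kn}$ for $n\ge q$.

**Lemma 9.** If $a$ is non-nil, $A^{(a)}$ has a basis $w_k\in\mathbb Ce_{ka}$ $(k\ge1)$ with $[w_k,w_l]=(l-k)w_{k+l}$. In particular all $ka$ are non-nil.

*Proof.* **Step 1: (K) applies and gives $W$.** Put $A=A^{(a)}$ and $A_k=\mathbb Ce_{ka}$. By Lemma 7, $[A_1,A_k]=A_{k+1}$ for $k\ge2$. So $A$ is generated by $A_1,A_2$. As $[A_1,A_1]=0$, $A^i=\bigoplus_{k\ge i+1}A_k$ for $i\ge2$. Thus $A$ is of maximal class, and by (K) it is isomorphic to $\mathfrak m_0$, $\mathfrak m_2$ or $W$. In the first two the derived algebra is abelian. But $[A,A]=\bigoplus_{k\ge3}A_k$ is not abelian, by Corollary 4. So there is an isomorphism $\psi:A\to W$.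

**Step 2: making it graded.** Let $w'_k$ be the standard basis of $W$. The isomorphism $\psi$ respects the terms of the lower central series, which in $A$ and in $W$ are the spans of the components of degree $\ge i+1$, $i\ge2$. It also respects the subspaces $\{x:[x,A^2]\subset A^4\}$ and $\{x:[x,W^2]\subset W^4\}$. In $A$ this subspace is $\bigoplus_{k\ge2}A_k$: such $x$ map $\bigoplus_{k\ge3}A_k$ into degrees $\ge5$, while a nonzero $A_1$-component produces a nonzero $A_4$-component from $A_3$. The same holds in $W$, since $[w'_1,w'_3]=2w'_4$. So $\psi$ identifies the two filtrations by degree $\ge k$ for all $k\ge1$. Hence $\psi^{-1}(w'_k)\in\bigoplus_{l\ge k}A_l$ has a nonzero component $w_k\in A_k$. Comparing the components of degree $k+l$ in $[\psi^{-1}w'_k,\psi^{-1}w'_l]=(l-k)\psi^{-1}w'_{k+l}$, we get $[w_k,w_l]=(l-k)w_{k+l}$.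

**Step 3: the $ka$ are non-nil.** Since $[w_k,w_{ik}]=(i-1)k\,w_{(i+1)k}\ne0$ for $i\ge2$, no power of $\mathrm{ad}\,w_k$ kills $w_{2k}$. $\square$

**Lemma 10.** Every $n\ge q$ is non-nil.

*Proof.* Suppose $n$ is nil, with $B,J,V,U$ as in Lemma 5. Let $a_0$ be non-nil (Lemma 8), so all $ka_0$ are non-nil (Lemma 9).

**Step 1: if $e_z\in U$, $j\ge J$ and $a=z+j$ is non-nil, then $c_{zj}=0$.** Otherwise $e_a$ is a multiple of $[e_z,e_j]$. For $u\in U$ we have $[e_z,u]=0$, so $[[e_z,e_j],u]=[e_z,[e_j,u]]\in[U,[U,V]]\subset U$. Thus $[e_a,U]\subset U$. Take $e_{z'}\in U$ with $z'$ large. By Lemma 6, $e_{z'+ka}\in U$ for all $k\ge0$. As $[U,U]=0$, this contradicts Corollary 4.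

**Step 2: too many zeros.** By Step 1, for every $e_z\in U$ we have $c_{zj}=0$ for all $j\ge J$ with $j\equiv-z\pmod{a_0}$. Infinitely many $e_z$ lie in $U$, so some $a_0$ of these indices $z$ are congruent modulo $a_0$. This contradicts Lemma 3 with $N=a_0$. $\square$

So for every $n\ge q$ the algebra $A^{(n)}$ has a basis as in Lemma 9. The first obstacle of Section 4 is removed.

## 11. Gluing the Witt bases

Each $A^{(n)}$, $n\ge q$, now has a Witt basis, unique only up to scaling. To reach coprime indices we descend from step $n\ge q$ to step $1$.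

**Proposition 11.** For every $g\ge1$, with $r_g=\lceil q/g\rceil$, there are $0\ne F_k\in\mathbb Ce_{kg}$ $(k\ge r_g)$ with $[F_k,F_l]=(l-k)F_{k+l}$.

*Proof.* For $g\ge q$ we have $r_g=1$, and this is Lemma 9 with Lemma 10. Let $g<q$ and assume the claim for all larger integers; put $r=r_g\ge2$. For each prime $p$ take the basis $G_m$ given by the claim for $pg$, and put $F^{(p)}_k=p\,G_{k/p}\in\mathbb Ce_{kg}$ for $p\mid k$, $k\ge r$. (The condition $m\ge\lceil q/pg\rceil$ is $mpg\ge q$, that is, $k=pm\ge r$.) Then $[F^{(p)}_k,F^{(p)}_l]=p^2\cdot\frac{l-k}p\,G_{(k+l)/p}=(l-k)F^{(p)}_{k+l}$.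

**Step 1: uniqueness up to an exponential factor.** We need to know how two such systems can differ. Let $N\ge1$, and let two systems on $\{k\ge r:N\mid k\}$ with these relations differ by factors $\chi(k)\ne0$. Then $\chi(k)\chi(l)=\chi(k+l)$ for $k\ne l$. We claim $\chi(k)=\mu^{k/N}$ for some $\mu$. Put $\bar\chi(x)=\chi(Nx)$. For $|x-y|\ne1$,
$$\bar\chi(x)\bar\chi(y+1)=\bar\chi(x+y+1)=\bar\chi(x+1)\bar\chi(y).$$
So $\bar\chi(x+1)/\bar\chi(x)=\bar\chi(y+1)/\bar\chi(y)$ if $|x-y|\ne1$; comparing any $x$ and $y$ with a third point far from both, we see that this ratio is a constant $\mu$. So $\bar\chi(x)=C\mu^x$, and $C^2=C$ gives $C=1$. Conversely, multiplying a system by such a $\chi$ preserves the relations.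

**Step 2: a compatible choice over all primes.** We rescale so that $F^{(p)}$ and $F^{(p')}$ agree on $pp'\mathbb Z$. Fix $F^{(2)}$. For odd $p$, Step 1 gives $F^{(2)}_k=\nu^{k/2p}F^{(p)}_k$ on $2p\mathbb Z$ for some $\nu$. Multiplying $F^{(p)}_k$ by $\mu^{k/p}$ with $\mu^2=\nu$, we get $F^{(p)}=F^{(2)}$ on $2p\mathbb Z$. For distinct odd $p,p'$ now $F^{(p')}_k=\nu_{pp'}^{k/pp'}F^{(p)}_k$ on $pp'\mathbb Z$. On $2pp'\mathbb Z$ both equal $F^{(2)}$, so $\nu_{pp'}^{2t}=1$ for all large $t$, and $\nu_{pp'}=\pm1$; in particular $\nu_{pp'}=\nu_{p'p}$. For three distinct odd primes compare at $k=pp'p''t$: $\nu_{p'p''}^{pt}\nu_{pp'}^{p''t}=\nu_{pp''}^{p't}$; with $t$ odd this gives $\nu_{pp'}\nu_{p'p''}=\nu_{pp''}$.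

Replace $F^{(p)}_k$ by $\nu_{3p}^{k/p}F^{(p)}_k$ for all odd $p\ne3$. On $2p\mathbb Z$ the exponent $k/p$ is even, so the agreement with $F^{(2)}$ is kept. For odd $p\ne p'$, both different from $3$, and $k=pp'm$, the new comparison factor is $\nu_{3p'}^{pm}\nu_{pp'}^m\nu_{3p}^{-p'm}=(\nu_{3p'}\nu_{pp'}\nu_{3p})^m=1$. For the pair $3,p'$ and $k=3p'm$ it is $\nu_{3p'}^{3m+m}=1$. So all systems agree on $pp'\mathbb Z$ for all primes $p\ne p'$.

Every $k\ge r\ge2$ has a prime divisor $p$; put $F_k=F^{(p)}_k$, which does not depend on the choice of $p$. Define $\varepsilon$ by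
$$[F_k,F_l]=(l-k)\,\varepsilon(k,l)\,F_{k+l}\quad(k\ne l),\qquad\varepsilon(k,k):=1.$$
Then $\varepsilon$ is symmetric, and $\varepsilon(k,l)=1$ if $\gcd(k,l)\ge2$. It remains to show $\varepsilon(a,b)=1$ for coprime $a,b$. The Jacobi identity for $a,b,c\ge r$ reads
$$\mathcal A\,\varepsilon(b,c)\varepsilon(a,b+c)+\mathcal B\,\varepsilon(c,a)\varepsilon(b,c+a)+\mathcal C\,\varepsilon(a,b)\varepsilon(c,a+b)=0,\tag{7}$$
$$\mathcal A=(c-b)(b+c-a),\quad\mathcal B=(a-c)(c+a-b),\quad\mathcal C=(b-a)(a+b-c),\quad\mathcal A+\mathcal B+\mathcal C=0.$$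
If all the $\varepsilon$'s in (7) except $\varepsilon(a,b)$ equal $1$, then $\mathcal C(\varepsilon(a,b)-1)=0$. The game is to choose $c$ so that each of the other five pairs has a common prime factor.

Call an integer *rich* if it has at least two distinct prime divisors. Thus $6$ is rich and $4$ is not; every integer $\ge2$ is rich or a prime power. Below $a,b\ge r$, and "large $c$" in given residue classes exists by the Chinese remainder theorem.

**Step 3: $\varepsilon(a,b)=1$ for coprime rich $a,b$.** Here a single $c$ suffices. Take primes $p_1\ne p_2$ dividing $a$, $p_3\ne p_4$ dividing $b$, and a prime $t\mid a+b$; since $a,b$ are coprime, $t\nmid ab$ and the five primes are distinct. Choose a large $c$ with $c\equiv0\ (p_1p_3t)$, $c\equiv-b\ (p_2)$, $c\equiv-a\ (p_4)$. Then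
$$p_3\mid\gcd(b,c),\quad p_2\mid\gcd(a,b+c),\quad p_1\mid\gcd(c,a),\quad p_4\mid\gcd(b,c+a),\quad t\mid\gcd(c,a+b).$$
So $\mathcal C(\varepsilon(a,b)-1)=0$. Here $a\ne b$ and $c$ is large, so $\mathcal C\ne0$.

**Step 4: $\varepsilon(a,b)=1$ if $a=p^e$ ($p$ prime, $e\ge1$), $b$ is rich and $p\nmid b$.** The argument of Step 3 stops here: the only prime dividing $a$ is $p$, and $p\mid\gcd(c,a)$ together with $p\mid\gcd(a,b+c)$ would force $p\mid b$. So $\varepsilon(a,b+c)$ stays unknown, and we use three identities for three unknowns. Put $\eta(y)=\varepsilon(a,y)-1$. Take primes $s\ne s'$ dividing $b$, a prime $t\mid a+b$ (so $t\nmid ab$), and a prime $s''\notin\{p,s,s',t\}$. Consider large $c,c'$ with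
$$c\equiv0\ (pst),\quad c\equiv-a\ (s'),\quad c\equiv-b\ (s'');\qquad c'\equiv0\ (psts'),\quad c'\equiv-a\ (s'').$$
Apply (7) to the following triples.

- $(a,b,c)$: $s\mid\gcd(b,c)$, $p\mid\gcd(c,a)$, $s'\mid\gcd(b,c+a)$, $t\mid\gcd(c,a+b)$.
- $(a,b+c,c')$: $s\mid\gcd(b+c,c')$, $p\mid\gcd(c',a)$, $s''\mid\gcd(b+c,c'+a)$, $t\mid\gcd(c',a+b+c)$.
- $(a,b,c+c')$: $s\mid\gcd(b,c+c')$, $p\mid\gcd(c+c',a)$, $s'\mid\gcd(b,c+c'+a)$, $t\mid\gcd(c+c',a+b)$.

So only the values of $\varepsilon(a,\cdot)$ at $b$, $b+c$, $b+c+c'$ can differ from $1$. Subtracting $\mathcal A+\mathcal B+\mathcal C=0$ in each case: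
$$(c-b)(b+c-a)\,\eta(b+c)=(a-b)(a+b-c)\,\eta(b),\tag{8}$$
$$(c'-b-c)(b+c+c'-a)\,\eta(b+c+c')=-(b+c-a)(a+b+c-c')\,\eta(b+c),\tag{9}$$
$$(c+c'-b)(b+c+c'-a)\,\eta(b+c+c')=(a-b)(a+b-c-c')\,\eta(b).\tag{10}$$
Multiply (9) by $(c-b)(c+c'-b)$, and insert (10) on the left and (8) on the right:
$$(c-b)(c'-b-c)(a-b)(a+b-c-c')\,\eta(b)=-(c+c'-b)(a+b+c-c')(a-b)(a+b-c)\,\eta(b).$$
Here $a\ne b$. If $\eta(b)\ne0$, then
$$(c-b)(c'-b-c)(a+b-c-c')=-(c+c'-b)(a+b+c-c')(a+b-c)$$
for all large $c,c'$ in their progressions. These vary independently over infinite sets, so this is an identity of polynomials in $c,c'$. But at $c=b$ the left side is $0$ and the right side is $-c'(a+2b-c')\,a\not\equiv0$. So $\eta(b)=0$.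

**Step 5: all pairs $a\ne b$.** By Steps 3 and 4, $\varepsilon(x,y)=1$ whenever $y$ is rich and $x\ne y$: either $\gcd(x,y)\ge2$, or $x$ is rich and coprime to $y$, or $x$ is a power of a prime not dividing $y$. Given $a\ne b$, choose by the Chinese remainder theorem, with six distinct primes, a large $c$ such that $c$, $b+c$, $a+c$ are all rich. Each of the five pairs in (7) other than $(a,b)$ then contains a rich member. So $\mathcal C(\varepsilon(a,b)-1)=0$ with $\mathcal C\ne0$, and $\varepsilon(a,b)=1$. $\square$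

## 12. The derivation $D$ in the Witt basis: end of the proof of Theorem A

Proposition 11 with $g=1$ gives a basis $f_k\in\mathbb Ce_k$ $(k\ge q)$ of $I$ with $[f_k,f_l]=(l-k)f_{k+l}$. It remains to see that $e_1$ acts as the Witt element of degree $1$. Write $Df_k=\theta(k)f_{k+1}$. Since $D$ is a derivation,
$$(l-k)\theta(k+l)=(l-k-1)\theta(k)+(l+1-k)\theta(l).\tag{11}$$

**Step 1: a linear recurrence.** Taking $l=k+1$ gives $\theta(2k+1)=2\theta(k+1)$. Taking $l=k+3$ gives $3\theta(2k+3)=2\theta(k)+4\theta(k+3)$. Since $\theta(2k+3)=2\theta(k+2)$, we get $2\theta(k+3)-3\theta(k+2)+\theta(k)=0$ for $k\ge q$. As $2x^3-3x^2+1=(x-1)^2(2x+1)$,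
$$\theta(k)=\alpha+\beta k+\gamma(-\tfrac12)^k.$$

**Step 2: the constants.** Substituting in $\theta(2k+1)=2\theta(k+1)$ gives
$$\alpha+\beta+\gamma\big(2(-\tfrac12)^{k+1}-(-\tfrac12)^{2k+1}\big)=0\qquad(k\ge q).$$
The bracket tends to $0$, so $\alpha=-\beta$. It is nonzero, since its two terms have absolute values $2^{-k}>2^{-2k-1}$, so $\gamma=0$. Hence $\theta(k)=\beta(k-1)$, and $\beta\ne0$ since $D\ne0$. (Up to this last remark the computation applies to every derivation of degree $1$ of an algebra with such a basis $f_k$, $k\ge q$.)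

**Step 3: conclusion.** With $f_1=\beta^{-1}e_1$ we have $[f_1,f_k]=(k-1)f_{k+1}$. So $f_1,f_q,f_{q+1},\dots$ is a graded basis with the relations of $W^q$, and $\mathfrak g\cong W^q$ as graded algebras when $\varphi$ is nondegenerate. Together with Proposition 2 this proves Theorem A: the conjecture is true. $\square$

## 13. Fields of characteristic $0$ and all $q\ge1$

The normal form of Section 3 suggests stating the result for a pair $(I,D)$, with explicit structure constants. The supplement does this.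

**Theorem B.** Let $K$ be a field of characteristic $0$, $q\ge1$, and $I=\bigoplus_{i\ge q}Ke_i$ a graded Lie algebra ($\deg e_i=i$), $[e_i,e_j]=c_{ij}e_{i+j}$, with a derivation $D$ such that $De_i=e_{i+1}$ for all $i\ge q$. Then for a unique $s\in K$ exactly one of the following holds:

- (a) $s=0$ and all $c_{ij}=0$;
- (b) $s\ne0$, $c_{qj}=-c_{jq}=s$ for $j>q$, all other $c_{ij}=0$;
- (c) $q\ge2$, $s\ne0$, $c_{ij}=s\,\omega_{ij}$ with $\omega_{ij}=\dfrac{(j-i)(i-2)!(j-2)!}{(i+j-2)!}$.

Conversely, all of these are Lie algebras with such a derivation. Consequently Theorem A, read with $K$ in place of $\mathbb C$, holds over every field $K$ of characteristic $0$.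

*Proof.* **Step 1: the converse, and exclusivity.** Case (a) is clear. In (b), $e_q$ acts as $s$ times the shift by $q$ on the abelian ideal $I_{\ge q+1}$, and (1) was checked for $s=1$ in Section 1. In (c) let $w_i$ be the Witt basis and put $e_i=s\,(i-2)!\,w_i$, $D=\mathrm{ad}\,w_1$. Then $[e_i,e_j]=s^2(i-2)!(j-2)!(j-i)w_{i+j}=s\,\omega_{ij}e_{i+j}$ and $De_i=s(i-2)!(i-1)w_{i+1}=e_{i+1}$. The cases exclude each other because $\omega_{ij}\ne0$ for $i\ne j$, while $c_{q+1,q+2}=0$ in (a) and (b), and $c_{q,q+1}$ tells (a) from (b). In each case $s$ is determined by $c_{q,q+1}$.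

**Step 2: reduction to $K=\mathbb C$.** The $c_{ij}$ generate a countable field $K_0$ of characteristic $0$, which embeds in $\mathbb C$. The images of the $c_{ij}$ define a pair $(I,D)$ over $\mathbb C$. If the theorem holds there, then $s$ is $0$, $c_{q,q+1}$ or $c_{q,q+1}/\omega_{q,q+1}$, which lies in $K_0$, and the formulas hold in $K_0\subset K$. So let $K=\mathbb C$.

**Step 3: degenerate $\varphi$.** Formulas (1), (2), (3) and the proof of Proposition 2 are valid for all $q\ge1$. (The proof needs $q+m-1\ge m$ and $q+m-1\ge1$, which hold for $q,m\ge1$.) So if $\varphi$ is degenerate we are in (a) or (b). From now on let $\varphi$ be nondegenerate.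

**Step 4: $q\ge3$.** Sections 7–12 use only the pair $(I,D)$, with $\mathfrak g=\mathbb Ce_1\ltimes I$. They give $f_k$ with $[f_k,f_l]=(l-k)f_{k+l}$ and $Df_k=\beta(k-1)f_{k+1}$, $\beta\ne0$. If $e_q=\sigma f_q$, then $e_k=D^{k-q}e_q=\sigma\beta^{k-q}\frac{(k-2)!}{(q-2)!}f_k$. Hence
$$c_{ij}=\frac{\sigma^2\beta^{i+j-2q}(i-2)!(j-2)!(j-i)/(q-2)!^2}{\sigma\beta^{i+j-q}(i+j-2)!/(q-2)!}=s\,\omega_{ij},\qquad s=\frac{\sigma\beta^{-q}}{(q-2)!}\ne0.$$

**Step 5: $q=2$.** The algebra $\mathfrak g=\mathbb Ce_1\ltimes I$ with $[e_1,e_i]=e_{i+1}$ $(i\ge2)$ is generated in degrees $1,2$, and $\mathfrak g^i=I_{\ge i+1}$ for $i\ge2$; so it is of maximal class, and (K) applies. If $\mathfrak g\cong\mathfrak m_0$ or $\mathfrak m_2$, then $[\mathfrak g,\mathfrak g]=I_{\ge3}$ is abelian, so $\varphi$ kills all $p^a(1-p)^b$ with $a,b\ge1$, that is, the ideal $(p(1-p))$, a contradiction. So $\mathfrak g\cong W$. Step 2 of the proof of Lemma 9 applies word for word, since $[e_1,e_3]=e_4\ne0$, and gives a graded Witt basis $w_k\in\mathbb Ce_k$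 of $\mathfrak g$. With $f_k=w_k$ $(k\ge2)$ and $e_1=\beta w_1$ we have $Df_k=\beta(k-1)f_{k+1}$, and (c) follows as in Step 4.

**Step 6: $q=1$.** We show that $\varphi$ cannot be nondegenerate. The subalgebra $I_{\ge3}$ is $D$-stable, and its functional is $G\mapsto\varphi(p^2(1-p)^2G)$. This is nondegenerate: if it killed $(F)$, $\varphi$ would kill $(p^2(1-p)^2F)$. So by the case $q=3$, $c_{ij}=s\,\omega_{ij}$ for $i,j\ge3$ with $s\ne0$, and $I_{\ge3}$ has a Witt basis. The element $e_1\in I$ induces a derivation of degree $1$ on $I_{\ge3}$. By Section 12 such derivations form a one-dimensional space, spanned by $D|_{I_{\ge3}}$. So $c_{1j}=\mu$ is constant for $j\ge3$. By (1), $c_{2j}=c_{1j}-c_{1,j+1}=0$ and then $c_{3j}=c_{2j}-c_{2,j+1}=0$ for $j\ge3$. This contradicts $c_{34}=s\,\omega_{34}\ne0$.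

**Step 7: Theorem A over $K$.** The normal form (Step 1 of Section 3) is valid over $K$ and gives a pair $(I,D)$ with $q\ge3$. Case (a) is $\mathfrak m_0^q$. In (b), rescaling $e_i$ $(i\ge q)$ to $s^{-1}e_i$ gives $\mathfrak m_q$. In (c), put $w_1=e_1$ and $w_i=s^{-1}e_i/(i-2)!$ for $i\ge q$. Then $[w_1,w_i]=s^{-1}e_{i+1}/(i-2)!=(i-1)w_{i+1}$, and $[w_i,w_j]=s^{-1}(j-i)e_{i+j}/(i+j-2)!=(j-i)w_{i+j}$, so we have $W^q$. All these isomorphisms are graded and defined over $K$. $\square$
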